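# Persistence of fractional Brownian motion: the exact order $t^{H-1}$

## The theorem and what it says

Let $H\in(0,1]$. Fractional Brownian motion with Hurst index $H$ is the centered Gaussian process $\{B^H_t,\ t\ge0\}$ with almost surely continuous paths and covariance
$$\mathbb E[B^H_tB^H_s]=\tfrac12\left(t^{2H}+s^{2H}-|t-s|^{2H}\right),\qquad t,s\ge0.$$
For $x\ge0$ put $T^H_x=\inf\{t>0,\ B^H_t>x\}=\inf\{t>0,\ B^H_t=x\}$. For positive functions $f,g$ we write $f(t)\asymp g(t)$ if there are constants $0<c\le C<\infty$ with $c\,g(t)\le f(t)\le C\,g(t)$ for all sufficiently large $t$.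

**Theorem 1.** For every $H\in(0,1)$,
$$\mathbb P[T^H_1>t]\asymp t^{H-1}\qquad(t\to+\infty).$$

In words: the probability that the path stays below level $1$ up to a large time $t$ is $t^{H-1}$ up to constant factors. The question is posed as a conjecture in Frank Aurzada and Thomas Simon, "Persistence probabilities & exponents", arXiv:1203.6554 (2012). Two weaker statements are recalled there as known: $\mathbb P[T_1^H>t]=t^{H-1+o(1)}$ (Molchan), and the same order up to a factor $(\log t)^{\pm c}$ (Aurzada). The theorem removes the logarithms, and its proof uses neither of these results. It does not assert that $t^{1-H}\,\mathbb P[T^H_1>t]$ converges.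

The same argument gives more: the constant level $1$ may be replaced by boundaries between $-As^\gamma$ and $A(1+s^\gamma)$ for any $\gamma<H$, and there are consequences for zeros and for the location of the maximum. These are Theorem 7 and Corollary 9, stated and proved after Theorem 1.

**Three immediate properties.** From the covariance, $\mathbb E[(B^H_t-B^H_s)^2]=|t-s|^{2H}$. A centered Gaussian process started at $0$ is determined in law by these increment variances. Hence $B^H$ has stationary increments: $(B_{s+a}-B_a)_{s\ge0}\overset d=(B_s)_{s\ge0}$. It is also self-similar, $(B_{\lambda s})_{s\ge0}\overset d=(\lambda^HB_s)_{s\ge0}$, and symmetric. What is lost for $H\ne\frac12$ is the Markov property, so the usual first-passage arguments are not available.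

**Two values of $H$ by hand.** For $H=\frac12$ the covariance is $\min(s,t)$, and we have Brownian motion. By the reflection principle,
$$\mathbb P[T_1>t]=\mathbb P[|B_t|<1]=2\int_0^{t^{-1/2}}\varphi(x)\,dx\sim\sqrt{\tfrac{2}{\pi t}},$$
where $\varphi$ is the standard normal density. This is the order $t^{H-1}$. For $H=1$ the covariance is $st$, so $B_t=tN$ with $N$ standard normal, and $\mathbb P[T_1>t]=\mathbb P[N\le 1/t]\to\frac12$. The relation $\asymp t^{H-1}=1$ is trivial there, which is why we take $H<1$.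

**Notation and a first reduction.** From now on $H\in(0,1)$ is fixed and $B=B^H$. Write $K(s,t)=\mathbb E[B_sB_t]$, $M_{[a,b]}=\max_{[a,b]}B$, $M_t=M_{[0,t]}$, $m=\mathbb E M_1$ and
$$p(t)=\mathbb P[M_t\le1].$$
Constants $c,C\in(0,\infty)$ do not depend on $t$ or $n$ and may change from line to line. By self-similarity, $M_t\overset d=t^HM_1$, and
$$\mathbb P[M_t\le x]=p(tx^{-1/H})\qquad(x>0).$$
Since $\{M_t\le\frac12\}\subset\{T_1>t\}\subset\{M_t\le1\}$, we have
$$p(2^{1/H}t)\le\mathbb P[T_1>t]\le p(t).\tag{1}$$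
So Theorem 1 follows once we show $p(t)\asymp t^{H-1}$.

## Gaussian tools

**(F1) Moments.** By Fernique's theorem $M_1$ has finite moments of all orders. Also $m\ge\mathbb E[B_1^+]>0$, and $\mathbb E M_t=mt^H$ by scaling.

**(F2) Positivity.** We have $\pi:=\mathbb P[M_1\le1]>0$. Indeed $C[0,1]$ is separable, so it is covered by countably many balls of radius $\frac12$, and one of them contains $B$ with positive probability. If $B'$ is an independent copy, then $B$ and $B'$ lie in that ball simultaneously with positive probability, so $\mathbb P[\|B-B'\|_\infty\le1]>0$. Since $(B-B')/\sqrt2\overset d=B$,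
$$\mathbb P[\|B\|_\infty\le1]=\mathbb P[\|B-B'\|_\infty\le\sqrt2]\ge\mathbb P[\|B-B'\|_\infty\le1]>0.$$

**Definition (association).** Random variables $X_1,\dots,X_d$ are associated if $\mathbb E[f(X)g(X)]\ge\mathbb E[f(X)]\,\mathbb E[g(X)]$ for all bounded $f,g:\mathbb R^d\to\mathbb R$ that are nondecreasing in each coordinate.

For $d=1$ every random variable has this property: if $X'$ is an independent copy of $X$, then $(f(X)-f(X'))(g(X)-g(X'))\ge0$, and taking expectations gives $2\mathbb E[fg]-2\mathbb E[f]\mathbb E[g]\ge0$. For Gaussian vectors we quote L. Pitt, Ann. Probab. 10 (1982), 496–499: jointly Gaussian variables with nonnegative covariances are associated.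

**(F3) Association for $B$.** Since $|t-s|\le\max(s,t)$, we have $K\ge0$ on $[0,\infty)^2$. Call an event *low* if it is of the form $\{B_s\le f(s)\ \forall s\in I\}$ with $I$ compact and $f$ continuous, or a finite intersection of such events. If $E,F$ are low, then
$$\mathbb P(E\cap F)\ge\mathbb P(E)\,\mathbb P(F),\qquad \mathbb P(E^c\cap F)\le\mathbb P(E^c)\,\mathbb P(F).\tag{2}$$
To see the first inequality, replace each $I$ by finite subsets increasing to a dense subset of $I$. For finite subsets, $-\mathbf 1_E$ and $-\mathbf 1_F$ are nondecreasing functions of finitely many values of $B$, so Pitt's theorem applies. As the finite subsets grow, the events decrease to $E$ and $F$ by path continuity, and the inequality passes to the limit. The second inequality follows by subtracting the first from $\mathbb P(F)$.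

## An increment identity with an exact answer

One quantity close to a persistence probability can be controlled exactly by stationarity: the amount by which the expected maximum grows when one more time point is added. Let
$$\mu_n=\mathbb E\max_{0\le k\le n}B_k,\qquad d_n=\mathbb E\Big[\big(-\max_{1\le k\le n}B_k\big)^+\Big].$$

**Lemma 2.** For $n\ge1$ we have $d_n=\mu_n-\mu_{n-1}$, the sequence $d_n$ is nonincreasing, and
$$a_n:=\mathbb P[B_k\le-1,\ 1\le k\le n]\le d_n\le m\,n^{H-1}.\tag{3}$$

*Proof.* Since $B_1$ has mean zero and increments are stationary,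
$$\mathbb E\max_{1\le k\le n}B_k=\mathbb E\max_{1\le k\le n}(B_k-B_1)=\mu_{n-1}.$$
Since $B_0=0$, the difference $\max_{0\le k\le n}B_k-\max_{1\le k\le n}B_k$ equals $(-\max_{1\le k\le n}B_k)^+$. Taking expectations gives $d_n=\mu_n-\mu_{n-1}$. As $n$ grows, $\max_{1\le k\le n}B_k$ increases, so $d_n$ is nonincreasing. Hence
$$n\,d_n\le\sum_{j=1}^nd_j=\mu_n\le\mathbb E M_n=mn^H .$$
Finally, on the event in the definition of $a_n$ the variable $(-\max_{1\le k\le n}B_k)^+$ is at least $1$, so $a_n\le d_n$. $\square$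

**The cases $n=1,2$ by hand.** For three reals, $\max-\min$ is half the sum of the three pairwise distances. For a centered Gaussian triple, $\mathbb E\max=-\mathbb E\min$ by symmetry, so $\mathbb E\max=\frac14\sum_{i<j}\mathbb E|X_i-X_j|=\frac{1}{2\sqrt{2\pi}}\sum_{i<j}\sigma_{ij}$ with $\sigma_{ij}^2=\operatorname{Var}(X_i-X_j)$. For $(B_0,B_1,B_2)$ the three standard deviations are $1,1,2^H$, so $\mu_2=\frac{2+2^H}{2\sqrt{2\pi}}$. With $\mu_0=0$ and $\mu_1=\mathbb E[B_1^+]=\frac1{\sqrt{2\pi}}$ we get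
$$d_1=\frac{1}{\sqrt{2\pi}},\qquad d_2=\frac{2^{H-1}}{\sqrt{2\pi}}.$$
The power $n^{H-1}$ is already visible.

So (3) is an upper bound of the right order, but for the wrong level: the path must stay below $-1$ at times $1,\dots,n$, while we want level $+1$. The upper bound in Theorem 1 amounts to changing $-1$ into $+1$ at the price of a constant.

## Raising the level along one Gaussian variable

To change the level we shift the path in one Gaussian direction. Take a standard normal $N$ in the closed Gaussian space of $B$ (the $L^2$-closure of the linear span of the $B_s$), put $g(s)=\mathbb E[B_sN]$, and write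
$$B_s=g(s)N+Z_s .$$
Then $\mathbb E[Z_sN]=0$ for all $s$, so the process $Z$ is independent of $N$. Shifting $N$ by a constant shifts the path by a multiple of $g$. We need $g$ to be bounded below at the times $k\ge1$, so that the shift really moves the level, and we need control of its growth.

**Definition (condition $(G_\gamma)$).** Let $0\le\gamma<H$. The pair $(N,g)$ satisfies $(G_\gamma)$ if for some $b\in(0,1]$
$$b\,s^\gamma\mathbf 1_{s\ge1}\le g(s)\le b^{-1}(1+s^\gamma),\qquad s\ge0.$$

**The pair $N=B_1$.** Here $g(s)=\kappa(s):=K(s,1)=\frac12(1+s^{2H}-|s-1|^{2H})$. For $H=\frac12$ this is $\kappa(s)=\min(s,1)$, which satisfies $(G_0)$, and $Z_s=B_s-B_1$ for $s\ge1$. For $H=\frac34$, $\kappa$ grows like $s^{1/2}$; for instance $\kappa(4)=\frac12(9-3\sqrt3)\approx1.90$, between $\frac12\cdot4^{1/2}=1$ and $1+4^{1/2}=3$. In general let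
$$\theta=(2H-1)^+ ,\qquad\text{so that }\theta\in[0,H)\text{ because }H<1.$$

**Lemma 3.** For all $H\in(0,1)$,
$$\tfrac12s^\theta\mathbf 1_{s\ge1}\le\kappa(s)\le1+s^\theta\quad(s\ge0),\qquad \kappa(s)\le2s^\theta\quad(s\ge1).\tag{4}$$
Moreover $\kappa\ge\frac12$ on $[1,\infty)$. In particular $(B_1,\kappa)$ satisfies $(G_\theta)$ with $b=\frac12$.

*Proof.* We know $\kappa\ge0$. On $[0,1]$, $\kappa\le\frac12(1+1)=1$. For $s\ge1$ we have $s^{2H}\ge(s-1)^{2H}$, so $\kappa\ge\frac12$. If $H\le\frac12$, then $\theta=0$, and subadditivity of $x\mapsto x^{2H}$ gives $s^{2H}\le1+(s-1)^{2H}$ for $s\ge1$, so $\kappa\le1$; all bounds in (4) follow. If $H\ge\frac12$ and $s\ge1$, the mean value theorem gives $s^{2H}-(s-1)^{2H}\le2Hs^{2H-1}\le2s^{2H-1}$, while $(s-1)^{2H}\le(s-1)s^{2H-1}$ gives $s^{2H}-(s-1)^{2H}\ge s^{2H-1}$. As $\theta=2H-1$, this means $\frac12(1+s^\theta)\le\kappa(s)\le\frac12+s^\theta$, and (4) follows. $\square$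

The proof of Theorem 1 uses only the pair $(B_1,\kappa)$. We write the argument for any $(N,g)$ satisfying $(G_\gamma)$, since Theorem 7 needs other pairs. For $n\ge1$, $y\ge0$ and $x\in\mathbb R$ put
$$Q_n(y)=\mathbb P[B_k\le1+y\,g(k),\ 1\le k\le n],\qquad h_n(x)=\mathbb P[Z_k\le1-x\,g(k),\ 1\le k\le n],$$
and $Q_0\equiv1$. Integrating over the value $v$ of $N$,
$$Q_n(1)=\int_{\mathbb R}\varphi(v)\,h_n(v-1)\,dv.\tag{5}$$

**Lemma 4.** Let $(N,g)$ satisfy $(G_\gamma)$ with constant $b$, and let $q=1+\frac2b$. For all $R\ge0$ and $n\ge1$,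
$$\int_{-R}^\infty\varphi(v)\,h_n(v-1)\,dv\le e^{qR+q^2/2}\,m\,n^{H-1}.$$

*Proof.* For $k\ge1$ we have $g(k)\ge b$, so $\frac2bg(k)\ge2$ and $1-(x+\frac2b)g(k)\le-1-xg(k)$. Therefore
$$a_n=\int\varphi(x)\,\mathbb P[Z_k\le-1-xg(k),\ 1\le k\le n]\,dx\ge\int\varphi(x)\,h_n(x+\tfrac2b)\,dx=\int\varphi(v-q)\,h_n(v-1)\,dv ,$$
with the substitution $v=x+q$. Since $\varphi(v-q)=\varphi(v)e^{qv-q^2/2}$, for $v\ge-R$ we have $\varphi(v)\le e^{qR+q^2/2}\varphi(v-q)$. Combine this with (3). $\square$

**Where the plain shift stops.** The lemma controls the part $v\ge-R$ of (5). The obvious treatment of the rest is $h_n\le1$, which gives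
$$Q_n(1)\le e^{qR+q^2/2}\,m\,n^{H-1}+\mathbb P[N\le-R].$$
With $R$ constant the last term is a constant, far larger than $n^{H-1}$. To make it harmless we use $\mathbb P[N\le-R]\le e^{-R^2/2}$ and take $R_n=\sqrt{2(1-H)\log n}$, so that $\mathbb P[N\le-R_n]\le n^{H-1}$. The result is
$$Q_n(1)\le\big(1+m\,e^{q^2/2}\,e^{q\sqrt{2(1-H)\log n}}\big)\,n^{H-1}.$$
This has the right exponent, but the factor $e^{q\sqrt{2(1-H)\log n}}$ exceeds every power of $\log n$. The loss comes from one place: for $v<-R$ we bounded $h_n(v-1)$ by $1$, that is, we ignored that the path must still stay below a boundary when $N$ is very negative.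

## The unknown probability bounds itself

When $N=-r$, the constraint on $Z$ is $Z_k\le1+(1+r)g(k)$: a boundary raised by a multiple of $g$. Now look at the process only at times that are multiples of a large integer $\lambda$. Rescaling shrinks the path by $\lambda^{-H}$, while $g$ grows by at most about $\lambda^\gamma$ with $\gamma<H$. So if $\lambda$ is a suitable power of $r$, the raised boundary falls below $g$ itself. The probability $h_n(-1-r)$ is then at most $2Q_{\lfloor n/\lambda\rfloor}(1)$, which should be of order $n^{H-1}$ times a power of $r$. A power of $r$ is integrable against $\varphi$, and its integral over $v<-R$ is small for a *constant* $R$. The quantity we want thus reappears on the right-hand side with a coefficient below one, and can be absorbed.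

**Lemma 5.** Let $(N,g)$ satisfy $(G_\gamma)$ with constant $b$. For $y\ge0$ put $\lambda(y)=\big\lceil(2b^{-2}(1+y))^{1/(H-\gamma)}\big\rceil$. Then for all $n\ge1$ and $y\ge0$
$$h_n(-y)\le2Q_n(y),\tag{6}$$
$$Q_n(y)\le Q_{\lfloor n/\lambda(y)\rfloor}(1),\tag{7}$$
and $\lambda(y)\le C(1+y)^{1/(H-\gamma)}$.

*Proof.* On $\{N\le0\}$ we have $B_k=g(k)N+Z_k\le Z_k$, since $g\ge0$. By independence,
$$Q_n(y)\ge\mathbb P[N\le0]\;\mathbb P[Z_k\le1+yg(k),\ 1\le k\le n]=\tfrac12h_n(-y),$$
which is (6). For (7), let $\lambda\ge1$ be an integer, keep only the times $k=\lambda j$, and use $(B_{\lambda j})_j\overset d=(\lambda^HB_j)_j$: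
$$Q_n(y)\le\mathbb P\big[B_j\le\lambda^{-H}(1+y\,g(\lambda j)),\ 1\le j\le\lfloor n/\lambda\rfloor\big],$$
where the right side is $1$ if $\lfloor n/\lambda\rfloor=0$. For $j\ge1$ the upper bound in $(G_\gamma)$ gives
$$1+y\,g(\lambda j)\le1+\tfrac yb(1+\lambda^\gamma j^\gamma)\le\big(1+\tfrac yb\big)(1+\lambda^\gamma j^\gamma)\le\tfrac{1+y}{b}\,\lambda^\gamma(1+j^\gamma),$$
using $b\le1$ and $\lambda\ge1$. The lower bound gives $1+j^\gamma\le2j^\gamma\le\frac2bg(j)$. Hence
$$\lambda^{-H}(1+y\,g(\lambda j))\le\lambda^{\gamma-H}\,\tfrac2{b^2}(1+y)\,g(j).$$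
For $\lambda=\lambda(y)$ we have $\lambda^{H-\gamma}\ge2b^{-2}(1+y)$, so the right side is at most $g(j)\le1+g(j)$, and (7) follows. Since $2b^{-2}(1+y)\ge1$, the ceiling at most doubles its argument, which gives the last bound. $\square$

The hypothesis $\gamma<H$ is used exactly here: the factor $\lambda^{\gamma-H}$ must be able to beat $1+y$.

**Proposition 6.** Let $(N,g)$ satisfy $(G_\gamma)$ and let $\beta=\frac{1-H}{H-\gamma}$. There is $C$ such that
$$Q_n(y)\le C(1+y)^\beta\,n^{H-1}\qquad\text{for all }n\ge1,\ y\ge0.$$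

*Proof.*

**Step 1: express everything through one maximum.** The purpose is to have a single finite number on which to close the recursion. Let
$$\Theta_n=\max_{0\le k\le n}(k+1)^{1-H}Q_k(1)<\infty .$$
By (7), and because $\lfloor n/\lambda\rfloor+1\ge n/\lambda$ while $H-1<0$,
$$Q_n(y)\le\Theta_n\big(\lfloor n/\lambda(y)\rfloor+1\big)^{H-1}\le\Theta_n\,\lambda(y)^{1-H}\,n^{H-1}.\tag{8}$$

**Step 2: bound the far part of (5).** This replaces the estimate $h_n\le1$. For $v\le1$, (6) and (8) with $y=1-v$ give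
$$h_n(v-1)\le2\Theta_n\,\lambda(1-v)^{1-H}\,n^{H-1}.$$

**Step 3: absorb.** This step chooses $R$ independently of $n$. Split (5) at $v=-R$ with $R\ge0$, use Lemma 4 for $v\ge-R$ and Step 2 for $v<-R$, and multiply by $(n+1)^{1-H}\le2n^{1-H}$:
$$(n+1)^{1-H}Q_n(1)\le2m\,e^{qR+q^2/2}+\Theta_n\cdot4\int_{-\infty}^{-R}\varphi(v)\,\lambda(1-v)^{1-H}\,dv .$$
Since $\lambda(\cdot)$ grows polynomially, the integral converges and tends to $0$ as $R\to\infty$. Fix $R$ so that $4\int_{-\infty}^{-R}\varphi(v)\lambda(1-v)^{1-H}dv\le\frac12$, and let $C_1=2m\,e^{qR+q^2/2}$. Applying the inequality with $k$ in place of $n$, for $1\le k\le n$,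
$$(k+1)^{1-H}Q_k(1)\le C_1+\tfrac12\Theta_k\le C_1+\tfrac12\Theta_n,$$
and for $k=0$ the left side is $1$. Taking the maximum over $0\le k\le n$, $\Theta_n\le1+C_1+\frac12\Theta_n$. As $\Theta_n$ is finite, $\Theta_n\le2+2C_1$ for every $n$. Insert this into (8) and use $\lambda(y)^{1-H}\le C(1+y)^\beta$. $\square$

**Upper bound for $p$.** Take the pair $(B_1,\kappa)$, $y=0$ and $n=\lfloor t\rfloor$ for $t\ge1$: then $p(t)\le Q_n(0)\le Cn^{H-1}\le C\,t^{H-1}$, since $n\ge t/2$. For $t<1$ we have $p(t)\le1\le t^{H-1}$. Hence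
$$p(t)\le C\,t^{H-1}\qquad\text{for all }t>0.\tag{9}$$

## The lower bound from the growth of the expected maximum

**Step 1: a quantity of the right order.** We repeat the increment identity in continuous time, because there it gives a lower bound by concavity. Let $t>1$. By stationarity of increments, $\mathbb E M_{[1,t]}=\mathbb E[M_{[1,t]}-B_1]=m(t-1)^H$. Also $M_t-M_{[1,t]}=(M_{[0,1]}-M_{[1,t]})^+$. As $t^H-(t-1)^H=\int_{t-1}^tHs^{H-1}ds\ge Ht^{H-1}$,
$$mHt^{H-1}\le\mathbb E\big[(M_{[0,1]}-M_{[1,t]})^+\big]=\int_{\mathbb R}\mathbb P\big[M_{[1,t]}\le x<M_{[0,1]}\big]\,dx ,\tag{10}$$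
where the last equality is Fubini applied to $(a-b)^+=\int\mathbf 1_{b\le x<a}\,dx$.

Only bounded $x$ gives a term comparable with $p(t)$. So we fix $R>1$, and must show that $|x|>R$ contributes a small multiple of $t^{H-1}$. For large positive $x$, the upper bound just proved and (2) will do. For large negative $x$, the events $\{B_1\le x\}$ and $\{M_{[1,t]}\le1\}$ are both low, so association bounds the probability of their intersection from below, which is the wrong direction; and $\mathbb P[B_1\le x]$ alone does not decay in $t$. Here Proposition 6 is needed with its dependence on $y$.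

**Step 2: the part $|x|\le R$.** This is the part that will be compared with $p$. The integrand is at most $\mathbb P[M_{[1,t]}\le R]$. By (2), $\mathbb P[M_{[1,t]}\le R]\,\mathbb P[M_1\le R]\le\mathbb P[M_t\le R]=p(tR^{-1/H})$, and $\mathbb P[M_1\le R]\ge\pi$. So this part of (10) is at most $2R\,\pi^{-1}p(tR^{-1/H})$.

**Step 3: the part $x>R$.** We show it is small compared with $t^{H-1}$. The event $\{M_1>x\}$ is the complement of a low event, so by (2), used once for this event and once as in Step 2, and by (9),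
$$\mathbb P[M_{[1,t]}\le x<M_1]\le\mathbb P[M_1>x]\,\mathbb P[M_{[1,t]}\le x]\le\pi^{-1}\mathbb P[M_1>x]\,p(tx^{-1/H})\le C\,t^{H-1}x^{(1-H)/H}\,\mathbb P[M_1>x].$$

**Step 4: the part $x=-r<-R$.** Again we need smallness compared with $t^{H-1}$. The event $\{M_{[1,t]}\le-r\}$ is contained in $\{B_1\le-r,\ M_{[1,t]}\le1\}$. This is a low event, and intersecting it with $\{M_1\le1\}$ costs by (2) at most a factor:
$$\mathbb P[B_1\le-r,\ M_{[1,t]}\le1]\le\pi^{-1}\,\mathbb P[B_1\le-r,\ M_t\le1].$$
Use the pair $(N,g)=(B_1,\kappa)$, $\gamma=\theta$, and $n=\lfloor t\rfloor$. Restricting to integer times and integrating over the value of $N=B_1$, then using (6) and Proposition 6,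
$$\mathbb P[B_1\le-r,\ M_t\le1]\le\int_{-\infty}^{-r}\varphi(u)\,h_n(u)\,du\le\int_r^\infty\varphi(u)\,2Q_n(u)\,du\le C\,t^{H-1}\int_r^\infty(1+u)^\beta\varphi(u)\,du .$$

**Step 5: conclusion.** We collect the three parts. Inequality (10) becomes
$$mHt^{H-1}\le2R\,\pi^{-1}\,p(tR^{-1/H})+\delta(R)\,t^{H-1},$$
$$\delta(R)=C\int_R^\infty x^{(1-H)/H}\,\mathbb P[M_1>x]\,dx+C\int_R^\infty\!\int_r^\infty(1+u)^\beta\varphi(u)\,du\,dr .$$
The constant $C$ does not depend on $R$. The first integral over $[0,\infty)$ equals $H\,\mathbb E[M_1^{1/H}]<\infty$ by (F1), and the second double integral equals $\int_R^\infty(u-R)(1+u)^\beta\varphi(u)\,du$. Hence $\delta(R)\to0$ as $R\to\infty$. Fix $R>1$ with $\delta(R)\le\frac12mH$. Then $p(tR^{-1/H})\ge c\,t^{H-1}$ for all $t>1$. Writing $s=tR^{-1/H}$, which covers all $s>R^{-1/H}$ and in particular all $s\ge1$, we get, with a new constant,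
$$p(t)\ge c\,t^{H-1}\qquad\text{for all }t\ge1.\tag{11}$$

By (1), (9) and (11), Theorem 1 is proved. $\blacksquare$

## Moving boundaries $\pm As^\gamma$ with $\gamma<H$

**Theorem 7.** Let $H\in(0,1)$, $0\le\gamma<H$, $A\ge0$, $\varepsilon>0$. There are constants $0<c\le C<\infty$ such that:

1. (upper bound, even along integers) $\mathbb P[B_k\le A(1+k^\gamma),\ 1\le k\le n]\le C\,n^{H-1}$ for all $n\ge1$.
2. (lower bound, continuous time) $\mathbb P[B_s\le\varepsilon\ \forall s\in[0,1],\ B_s\le-As^\gamma\ \forall s\in[1,t]]\ge c\,t^{H-1}$ for all $t\ge1$.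

Consequently, $\mathbb P[B_s\le f(s)\ \forall s\in[0,t]]\asymp t^{H-1}$ for every continuous $f$ on $[0,\infty)$ with $f\ge\varepsilon$ on $[0,1]$, $f(s)\ge-As^\gamma$ for $s\ge1$, and $f(s)\le A(1+s^\gamma)$ for all $s\ge0$. The analogous statement with $s\in\{1,\dots,n\}$ holds whenever $-Ak^\gamma\le f(k)\le A(1+k^\gamma)$ for $k\ge1$.

3. (sharpness of the range of powers) Both bounds fail for $\gamma=H$ and $A$ large. For every $\eta>0$ and $A\ge A(\eta)$, $\mathbb P[B_s\le1+As^H\ \forall s\le t]\ge c\,t^{-\eta}$ for $t\ge1$. For every $\rho<\infty$ and $A\ge A(\rho)$, $\mathbb P[B_s\le-As^H\ \forall s\in[1,t]]\le t^{-\rho}$ for $t\ge1$.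

The pair $(B_1,\kappa)$ only satisfies $(G_\theta)$, with $\theta=0$ when $H\le\frac12$. To reach all $\gamma<H$ we need a Gaussian variable whose covariance with $B_s$ grows like $s^\gamma$. We build it by superposing the variables $B_{2^j}$ over all dyadic scales.

**Lemma 8.** For every $\gamma\in(\theta,H)$ there is a pair $(N,g)$ satisfying $(G_\gamma)$.

*Proof.* Let $c_j=2^{-j(2H-\gamma)}$ and $N_0=\sum_{j\ge0}c_jB_{2^j}$. The series converges in $L^2$, because $\|c_jB_{2^j}\|_2=2^{-j(H-\gamma)}$. All covariances are nonnegative, so $\sigma^2:=\operatorname{Var}N_0\ge\operatorname{Var}B_1=1$. Put $N=N_0/\sigma$ and $g=g_0/\sigma$, with $g_0(s)=\mathbb E[B_sN_0]=\sum_jc_jK(s,2^j)\ge0$.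

*Lower bound.* Recall $K(s,u)=u^{2H}\kappa(s/u)$. For $2^j\le s<2^{j+1}$, Lemma 3 gives $K(s,2^j)\ge\frac12\,2^{2Hj}$, so $g_0(s)\ge\frac12\,2^{j\gamma}\ge\frac12(s/2)^\gamma\ge\frac14s^\gamma$.

*Upper bound.* From $\kappa(x)\le2x^\theta$ for $x\ge1$, homogeneity and symmetry of $K$,
$$K(s,u)\le2\,(s\wedge u)^{2H-\theta}(s\vee u)^\theta .\tag{12}$$
Note $2H-\gamma-\theta>0$, since $\gamma,\theta<H$. For $s\le1$, (12) gives $K(s,2^j)\le2\cdot2^{j\theta}$, so $g_0(s)\le2\sum_j2^{-j(2H-\gamma-\theta)}<\infty$. For $s\ge1$, (12) gives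
$$g_0(s)\le2s^\theta\sum_{2^j\le s}2^{j(\gamma-\theta)}+2s^{2H-\theta}\sum_{2^j>s}2^{-j(2H-\gamma-\theta)} .$$
The first geometric sum has ratio above $1$, as $\gamma>\theta$, and is at most $Cs^{\gamma-\theta}$; the second is at most $Cs^{-(2H-\gamma-\theta)}$. Both terms are therefore at most $Cs^\gamma$. Dividing by $\sigma$ gives $(G_\gamma)$ for some $b\in(0,1]$. $\square$

*Proof of Theorem 7.* In items 1 and 2 we may assume $\theta<\gamma<H$: as $k^\gamma\le k^{\gamma'}$ for $k\ge1$ and $\gamma\le\gamma'$ (and likewise for real $s\ge1$), each item for $\gamma'$ implies it for $\gamma$ with the same $A$. Fix $(N,g)$ from Lemma 8; Proposition 6 applies to it.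

**Item 1.** The aim is to put the boundary below one of the form $1+yg$. For $k\ge1$, $A(1+k^\gamma)\le2Ak^\gamma\le1+\frac{2A}b\,g(k)$. Apply Proposition 6 with $y=2A/b$.

**Item 2, case $\varepsilon=1$.** We now shift downward, starting from the lower bound (11) for $p$. Let $y=(A+1)/b$. For $s\ge1$ we have $1-yg(s)\le1-(A+1)s^\gamma\le-As^\gamma$, and on $[0,1]$ we have $1-yg\le1$. So the probability in question is at least $\mathbb P[B_s\le1-yg(s),\ 0\le s\le t]$. With
$$h^{(t)}(x)=\mathbb P[Z_s\le1-xg(s),\ 0\le s\le t]\le h_{\lfloor t\rfloor}(x),$$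
this equals
$$\int\varphi(x)\,h^{(t)}(x+y)\,dx=\int\varphi(v)\,e^{yv-y^2/2}\,h^{(t)}(v)\,dv\ge e^{-yR-y^2/2}\Big(p(t)-\int_{-\infty}^{-R}\varphi(v)\,h^{(t)}(v)\,dv\Big),$$
for any $R\ge0$, because $p(t)=\int\varphi(v)h^{(t)}(v)\,dv$. By (6) and Proposition 6 the last integral is at most $C\,t^{H-1}\int_R^\infty(1+u)^\beta\varphi(u)\,du$. By (11), choosing $R$ large makes the bracket at least $\frac c2t^{H-1}$ for all $t\ge1$.

**Item 2, other $\varepsilon$.** This case reduces to $\varepsilon=1$ by scaling. For $\varepsilon>1$ the event is larger. For $\varepsilon<1$ put $\lambda=\varepsilon^{1/H}\le1$ and substitute $s=\lambda u$, with $(B_{\lambda u})_u\overset d=(\varepsilon B_u)_u$. The probability equals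
$$\mathbb P\big[B_u\le1\text{ on }[0,\lambda^{-1}],\ B_u\le-\tfrac A\varepsilon\lambda^\gamma u^\gamma\text{ on }[\lambda^{-1},t/\lambda]\big].$$
This event contains $\{B_u\le1\text{ on }[0,1],\ B_u\le-\frac A\varepsilon u^\gamma\text{ on }[1,t/\lambda]\}$: on $[1,\lambda^{-1}]$ the second constraint gives $B_u\le0\le1$, and on $[\lambda^{-1},t/\lambda]$ we use $\lambda^\gamma\le1$. By the case $\varepsilon=1$ with $A/\varepsilon$ and $t/\lambda\ge1$, the probability is at least $c(t/\lambda)^{H-1}$.

**The consequences.** We sandwich $f$. The event of item 2 is contained in $\{B_s\le f(s)\ \forall s\in[0,t]\}$, and the latter is contained in the event of item 1 with $n=\lfloor t\rfloor$. In discrete time use item 2 with $t=n$ and $\varepsilon=1$.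

**Item 3, upper boundary.** We show that with the boundary $1+As^H$ each dyadic block costs a factor close to $1$. Let $J=\lceil\log_2t\rceil$, so $[0,t]\subset[0,1]\cup\bigcup_{j=1}^J[2^{j-1},2^j]$. By scaling, $\mathbb P[B_s\le As^H\text{ on }[2^{j-1},2^j]]$ does not depend on $j$; call it $\pi_A$. As $\max_{s\in[1,2]}s^{-H}B_s$ is finite, $\pi_A\to1$ as $A\to\infty$. By (2),
$$\mathbb P[B_s\le1+As^H,\ s\le t]\ge\mathbb P[M_1\le1]\,\pi_A^{\,J}\ge\pi\,\pi_A\,t^{\log_2\pi_A},$$
since $J\le1+\log_2t$. For $A\ge A(\eta)$ we have $-\log_2\pi_A\le\eta$.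

**Item 3, lower boundary.** Here one linear functional suffices. Let $J=\lfloor\log_2t\rfloor+1$, so that $2^j\in[1,t]$ for $0\le j<J$, and put $S=\sum_{j<J}2^{-Hj}B_{2^j}$. By (12), for $i\le j$,
$$2^{-H(i+j)}K(2^i,2^j)\le2\cdot2^{-H(i+j)}\,2^{i(2H-\theta)}\,2^{j\theta}=2\cdot2^{-(j-i)(H-\theta)},$$
so $\operatorname{Var}S\le C_0J$ with $C_0=2\sum_{k\in\mathbb Z}2^{-|k|(H-\theta)}$. The event forces $S\le-AJ$, hence its probability is at most $e^{-A^2J^2/(2\operatorname{Var}S)}\le e^{-A^2J/(2C_0)}\le t^{-A^2/(2C_0\log2)}$, because $J\ge\log_2t$. Take $A(\rho)^2=2C_0\,\rho^+\log2$.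

**Failure at $\gamma=H$.** This step reads off the first assertion of item 3. With $\eta<1-H$ and $A\ge1$, the probability in item 1 for $\gamma=H$ is at least $\mathbb P[B_s\le1+As^H,\ s\le n]\ge cn^{-\eta}$, which contradicts item 1. With $\rho>1-H$, the probability in item 2 for $\gamma=H$ is at most $t^{-\rho}$, which contradicts item 2. $\square$

## Uniform levels, discrete time, zeros, and the location of the maximum

**Corollary 9.** Let $H\in(0,1)$.

* (a) $\mathbb P[T_x>t]\asymp\min\{1,(x^{1/H}/t)^{1-H}\}$ with constants uniform in all $x,t>0$.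
* (b) $\mathbb P[\max_{1\le k\le n}B_k\le0]\asymp n^{H-1}$, and exactly $\mathbb E[(-\max_{1\le k\le n}B_k)^+]\sim mH\,n^{H-1}$.
* (c) $\mathbb P[B\text{ has no zero in }[\delta,1]]\asymp\delta^{1-H}$ as $\delta\downarrow0$.
* (d) $\mathbb P[\max_{[0,\delta]}B\ge\max_{[\delta,1]}B]\asymp\delta^{1-H}$ as $\delta\downarrow0$ (location of the maximum).

*Proof.*

**Part (a).** Scaling reduces this to one variable. With $u=tx^{-1/H}$ we have $\mathbb P[T_x>t]=\mathbb P[T_1>u]$, and the claim is that this is comparable to $\min\{1,u^{H-1}\}$. Above, (1) and (9) give $\mathbb P[T_1>u]\le\min\{1,Cu^{H-1}\}$. Below, for $u\ge1$, (1) and (11) give $\mathbb P[T_1>u]\ge p(2^{1/H}u)\ge cu^{H-1}$; for $u\le1$, $\mathbb P[T_1>u]\ge p(2^{1/H}u)\ge p(2^{1/H})>0$.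

**Part (b).** The first claim is the discrete statement of Theorem 7 with $f=0$. For the second we turn the asymptotics of $\mu_n$ into asymptotics of its increments $d_n$, using monotonicity of $d_n$. By scaling, $n^{-H}\mu_n=\mathbb E\max_{0\le k\le n}B_{k/n}\to m$, by path continuity and domination by $M_1$. Let $\eta\in(0,1)$. With $n'=\lfloor(1+\eta)n\rfloor$, Lemma 2 gives $(n'-n)d_n\ge\sum_{j=n+1}^{n'}d_j=\mu_{n'}-\mu_n$, so
$$\liminf_n n^{1-H}d_n\ge m\,\frac{(1+\eta)^H-1}\eta .$$
With $n''=\lfloor(1-\eta)n\rfloor$, $(n-n'')d_n\le\sum_{j=n''+1}^nd_j=\mu_n-\mu_{n''}$, so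
$$\limsup_n n^{1-H}d_n\le m\,\frac{1-(1-\eta)^H}\eta .$$
Let $\eta\downarrow0$: both bounds tend to $mH$.

**Part (c).** We translate zeros into a persistence event on $[1,t]$ with $t=1/\delta$. By scaling, continuity and symmetry the probability equals $2\,\mathbb P[B<0\text{ on }[1,t]]$. It is at least $2\,\mathbb P[B\le-1\text{ on }[1,t]]\ge c\,t^{H-1}$ by item 2 of Theorem 7 with $\gamma=0$, $A=1$, and at most $2\,\mathbb P[B_k\le0,\ 1\le k\le\lfloor t\rfloor]\le C\,t^{H-1}$ by part (b).

**Part (d).** Again put $t=1/\delta$; by scaling the probability is $\mathbb P[M_{[0,1]}\ge M_{[1,t]}]$. For the lower bound, $M_{[0,1]}\ge0$, so it is at least $\mathbb P[M_{[1,t]}\le0]\ge c\,t^{H-1}$ by item 2 of Theorem 7. For the upper bound we decompose according to $j=\lfloor M_{[0,1]}\rfloor\ge0$: on the event, $M_{[0,1]}\ge j$ and $M_{[1,t]}\le M_{[0,1]}\le j+1$. The second inequality in (2) applies to $\{M_1\ge j\}$ as the decreasing limit of the events $\{M_1>j-\frac1i\}$, and the first gives $\mathbb P[M_{[1,t]}\le j+1]\le\pi^{-1}p(t(j+1)^{-1/H})$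 as in Step 2 of the lower bound for Theorem 1. With (9),
$$\mathbb P[M_{[0,1]}\ge M_{[1,t]}]\le\sum_{j\ge0}\mathbb P[M_1\ge j]\,\frac{p(t(j+1)^{-1/H})}{\pi}\le C\,t^{H-1}\sum_{j\ge0}(j+1)^{(1-H)/H}\,\mathbb P[M_1\ge j],$$
and the last sum is finite by (F1). $\square$
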